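\title{Weak R-duality of Gabor frames and spectral multiplicity}

\begin{abstract}
A Gabor frame for $L^2(\mathbb R)$ with time step $a$ and frequency step $b$ has an adjoint system, which is a Riesz sequence with the same bounds. We ask whether the adjoint system is always a weak R-dual of the frame when the frame is neither tight nor a Riesz basis. The answer is no: we give an explicit counterexample with $ab=\frac12$. We then classify the cases. For a Gabor frame that is not a Riesz basis, the adjoint system is a weak R-dual if and only if it is an R-dual, if and only if the frame operator has infinite spectral multiplicity almost everywhere. This holds whenever $ab$ is irrational and whenever the window decays exponentially in time or in frequency. It fails for a suitable Schwartz window for every rational $ab<1$.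
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Frames and Gabor systems}

Let $H$ be a separable complex Hilbert space, with inner product linear in the first variable, and let $x=\{x_i\}_{i\in I}$ be a sequence in $H$. It is a \emph{frame} for $H$ with bounds $0<A\le B<\infty$ if
\[
A\|h\|^2\le\sum_{i}|\langle h,x_i\rangle|^2\le B\|h\|^2\qquad(h\in H).
\]
The frame is \emph{tight} if one can take $A=B$ and \emph{Parseval} if one can take $A=B=1$. The sequence $x$ is a \emph{frame sequence} if it is a frame for its closed linear span. It is a \emph{Riesz sequence} with bounds $0<A\le B<\infty$ if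
\[
A\sum_i|c_i|^2\le\Big\|\sum_ic_ix_i\Big\|^2\le B\sum_i|c_i|^2\qquad(c\in\ell^2(I)),
\]
and a \emph{Riesz basis} for $H$ if in addition its closed linear span is $H$.

In all these cases the \emph{synthesis operator} $T_x:\ell^2(I)\to H$, $T_x\delta_i=x_i$, is bounded; here $(\delta_i)$ is the canonical basis of $\ell^2(I)$. Its adjoint is $T_x^*h=(\langle h,x_i\rangle)_i$. The frame inequalities say that the \emph{frame operator} $T_xT_x^*$ on $H$ lies between $A$ and $B$. The Riesz inequalities say the same of the \emph{Gram operator} $T_x^*T_x$ on $\ell^2(I)$.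

For $\alpha,\beta\in\mathbb R$ and $g\in L^2(\mathbb R)$ let $\mathcal T_\alpha g(t)=g(t-\alpha)$ and $E_\beta g(t)=e^{2\pi i\beta t}g(t)$. These unitaries satisfy
\begin{equation}\label{eq:ccr}
E_\beta\mathcal T_\alpha=e^{2\pi i\alpha\beta}\,\mathcal T_\alpha E_\beta .
\end{equation}
Given $a,b>0$ and a window $f\in L^2(\mathbb R)$, the \emph{Gabor system} and the \emph{adjoint Gabor system} are
\[
\{E_{mb}\mathcal T_{na}f\}_{m,n\in\mathbb Z}
\qquad\text{and}\qquad
\big\{(ab)^{-1/2}E_{m/a}\mathcal T_{n/b}f\big\}_{m,n\in\mathbb Z}.
\]
They are linked by the following known fact, which we use without proof.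
\begin{enumerate}
\item[(F1)] If the Gabor system is a frame for $L^2(\mathbb R)$ with bounds $A,B$, then the adjoint system is a Riesz sequence with bounds $A,B$.
\end{enumerate}

\subsection*{R-duals and the question}

There is an abstract construction that turns frames into Riesz sequences with the same bounds: transposition. Fix orthonormal bases $u=\{u_j\}$ and $v=\{v_i\}$ of $H$, write $T_x$ as the matrix $M=(\langle x_i,u_j\rangle)_{j,i}$, and let $w$ be the sequence with $\langle w_j,v_i\rangle=\langle x_i,u_j\rangle$, whose synthesis matrix is the transpose of $M$. The frame operator of $x$ has matrix $MM^*$, and the Gram operator of $w$ is the entrywise conjugate of $MM^*$. So $w$ is a Riesz sequence with the bounds of $x$, exactly as in (F1). The next definition allows Parseval frames in place of the two bases.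

\begin{definition}\label{def:weak}
Let $x=\{x_i\}_{i\in I}$ be a frame for $H$, and let $u=\{u_i\}_{i\in I}$ and $v=\{v_i\}_{i\in I}$ be Parseval frames for $H$. A frame sequence $w=\{w_j\}_{j\in I}$ is a \emph{weak R-dual of $x$ with respect to $u$ and $v$} if
\begin{equation}\label{eq:weak}
w_j=\sum_{i\in I}\langle x_i,u_j\rangle v_i\quad(j\in I)
\qquad\text{and}\qquad
x_i=\sum_{j\in I}\langle w_j,v_i\rangle u_j\quad(i\in I).
\end{equation}
If $u$ and $v$ are orthonormal bases, this is an R-dual in the sense of Casazza, Kutyniok and Lammers. We call $w$ a \emph{weak R-dual} (an \emph{R-dual}) of $x$ if \eqref{eq:weak} holds for some Parseval frames (some orthonormal bases) $u,v$ of $H$.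
\end{definition}

In the Gabor setting $H=L^2(\mathbb R)$ and $I=\mathbb Z^2$, and one asks whether (F1) is an instance of this construction. The following is known.
\begin{enumerate}
\item[(F2)] If the Gabor frame is tight, the adjoint system is an R-dual of it (Casazza, Kutyniok, Lammers).
\item[(F3)] If the Gabor frame is a Riesz basis and the adjoint system is a weak R-dual with respect to $u,v$, then $u$ and $v$ are orthonormal bases.
\item[(F4)] If the Gabor frame is tight and $ab<1$, the adjoint system is a weak R-dual with respect to an orthonormal basis and a Parseval frame that is not an orthonormal basis.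
\end{enumerate}
The problem below, which concerns the frames not covered by these facts, is posed in \cite{BDA}.

\medskip\noindent
\textbf{Problem.} Let $\{E_{mb}\mathcal T_{na}f\}$ be a frame for $L^2(\mathbb R)$ that is neither a Riesz basis nor tight. Is the adjoint system always a weak R-dual of it?
\medskip

One would guess that it is. The bounds match by (F1), the tight case works, and Parseval frames offer more freedom than orthonormal bases. But transposition preserves more than the bounds. We show in Section~\ref{sec:abstract} that the extra freedom does not touch the main constraint: the frame operator $S$ of the Gabor frame must be unitarily equivalent to the Gram operator $G$ of the adjoint system. The spectral measures of $S$ and $G$ turn out to have the same null sets, so only the multiplicities can differ. In the tight case both operators are the same scalar on an infinite-dimensional space, and the multiplicities are invisible.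

\subsection*{Results}

\begin{theorem}\label{thm:counter}
Let $a=\frac12$, $b=1$, and let $f\in L^2(\mathbb R)$ be given by \eqref{eq:window} and \eqref{eq:phi} below. Then $\{E_m\mathcal T_{n/2}f\}$ is a frame for $L^2(\mathbb R)$ with bounds $1,2$. It is neither tight nor a Riesz basis, and the adjoint system $\{\sqrt2\,E_{2m}\mathcal T_nf\}$ is not a weak R-dual of it.
\end{theorem}

So the answer to the problem is negative. To say when the adjoint system is a weak R-dual we need spectral multiplicity. We write $\cong$ for unitary equivalence, $M_g$ for multiplication by a function $g$, $M_\lambda$ for multiplication by the variable on an $L^2$ space over a subset of $\mathbb R$, and $1_n$ for the identity on $\mathbb C^n$, with $\mathbb C^\infty=\ell^2(\mathbb N)$. For a bounded self-adjoint operator $T$ on a nonzero separable Hilbert space, the spectral theorem gives a finite Borel measure $\sigma$ on $\mathbb R$ and a Borel function $m_T:\mathbb R\to\{1,2,\dots,\infty\}$ with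
\begin{equation}\label{eq:canonical}
T\cong\bigoplus_{1\le n\le\infty}M_\lambda\quad\text{on}\quad\bigoplus_{1\le n\le\infty}L^2\big(\{m_T=n\},\sigma;\mathbb C^n\big).
\end{equation}
The function $m_T$ is the \emph{multiplicity function} of $T$. It is determined up to $\sigma$-null sets, and ``a.e.'' in a statement about $m_T$ refers to $\sigma$. At an eigenvalue, $m_T$ is the dimension of the eigenspace.

\begin{theorem}\label{thm:class}
Let $\{E_{mb}\mathcal T_{na}f\}$ be a frame for $L^2(\mathbb R)$, with frame operator $S$, that is not a Riesz basis. Then $ab<1$, and the following hold.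
\begin{enumerate}
\item[(A)] These conditions are equivalent: \textup{(1)} the adjoint system is a weak R-dual of the frame; \textup{(2)} it is an R-dual of the frame; \textup{(3)} $m_S=\infty$ a.e.
\item[(B)] If $ab\notin\mathbb Q$, then \textup{(1)--(3)} hold.
\item[(C)] If $g=f$ or $g=\hat f$ satisfies $|g(t)|\le Ce^{-\varepsilon|t|}$ a.e.\ for some $C,\varepsilon>0$, in particular if $f$ or $\hat f$ has compact support, then \textup{(1)--(3)} hold.
\item[(D)] For all $a,b>0$ with $ab<1$ and $ab\in\mathbb Q$ there is a Schwartz function $f$ such that $\{E_{mb}\mathcal T_{na}f\}$ is a frame, neither tight nor a Riesz basis, whose adjoint system is not a weak R-dual of it.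
\end{enumerate}
Consequently, for given $a,b$ with $ab<1$, the adjoint system is a weak R-dual for all frame windows $f$ if and only if $ab$ is irrational.
\end{theorem}

The mechanism is this. The operator $S$ belongs to the von Neumann algebra $\mathcal N$ generated by $E_{1/a}$ and $\mathcal T_{1/b}$, and $G$ is the same element of $\mathcal N$ acting in a smaller representation (Section~\ref{sec:reduction}). If $ab=p/q$ in lowest terms, then $S$ consists of $q$ copies and $G$ of $p$ copies of one operator $D$, so $S\cong G$ forces $m_D=\infty$ (Section~\ref{sec:rational}). If $ab$ is irrational, the commutation relation \eqref{eq:ccr} has no finite-dimensional solutions, and all multiplicities are infinite (Section~\ref{sec:irrational}). Section~\ref{sec:half} shows the mechanism by hand for $p=1$, $q=2$ and proves Theorem~\ref{thm:counter}; it needs only Section~\ref{sec:abstract}. Parts (C) and (D) are proved in Sections~\ref{sec:decay} and~\ref{sec:schwartz}.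

\section{Weak R-duality as unitary equivalence}\label{sec:abstract}

Let $\mathcal C$ be entrywise complex conjugation on $\ell^2(I)$. For a bounded operator $M$ on $\ell^2(I)$ the transpose is $M^T=\mathcal CM^*\mathcal C$. Its matrix entries are $(M^T)_{ij}=M_{ji}$, and
\[
(MN)^T=N^TM^T,\qquad (M^T)^T=M,\qquad (M^T)^*M^T=\mathcal CMM^*\mathcal C .
\]
A sequence $u$ is a Parseval frame exactly when $T_u^*$ is an isometry, and an orthonormal basis exactly when $T_u^*$ is unitary.

Transposition brings in a complex conjugation, so the equivalences that arise are antiunitary: they are given by antilinear bijections $\Theta$ with $\langle\Theta g,\Theta h\rangle=\langle h,g\rangle$. For self-adjoint operators this makes no difference.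

\begin{lemma}\label{lem:anti}
Two bounded self-adjoint operators $S$ on $H$ and $G$ on $H'$ are unitarily equivalent if and only if $G=\Theta S\Theta^{-1}$ for some antiunitary $\Theta:H\to H'$.
\end{lemma}

\begin{proof}
By the spectral theorem $S$ is unitarily equivalent to multiplication by a real function on some $L^2$ space. Pointwise conjugation there gives an antiunitary involution $\kappa_0$ of $H$ with $\kappa_0S\kappa_0=S$. The map $\Theta\mapsto\Theta\kappa_0$ exchanges unitary and antiunitary maps $H\to H'$, and it does not change $\Theta S\Theta^{-1}$.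
\end{proof}

\begin{proposition}\label{prop:basic}
Let $x=\{x_i\}_{i\in I}$ be a frame for $H$ with frame operator $S$, and let $w=\{w_j\}_{j\in I}$ be a Riesz sequence in $H$ with Gram operator $G$.
\begin{enumerate}
\item[(a)] If $w$ is a weak R-dual of $x$ with respect to $u$ and $v$, then $u$ is an orthonormal basis and $G\cong S$.
\item[(b)] If $G\cong S$ and $\dim(\operatorname{ran}T_w)^\perp\le\dim\ker T_x$, then $w$ is a weak R-dual of $x$. If the two dimensions are equal, $w$ is an R-dual of $x$.
\end{enumerate}
\end{proposition}

\begin{proof}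
(a) Put $M=T_u^*T_x$ and $N=T_v^*T_w$, so that $M_{ji}=\langle x_i,u_j\rangle$ and $N_{ij}=\langle w_j,v_i\rangle$. We first show that $N=M^T$, as in the case of orthonormal bases. Since $T_u^*$ and $T_v^*$ are isometries, $P_u=T_u^*T_u$ and $P_v=T_v^*T_v$ are the orthogonal projections onto their ranges; in particular $P_vN=N$. The first equation in \eqref{eq:weak} reads $w_j=T_vM^T\delta_j$, and applying $T_v^*$ gives $N=P_vM^T$. The second reads $x_i=T_uN^T\delta_i$, and applying $T_u^*$ gives $M=P_uN^T$, that is, $M^T=NP_u^T$. Hence
\[
N=P_vM^T=P_vNP_u^T=NP_u^T=M^T .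
\]

Now we use that $w$ is a Riesz sequence. The operator $T_w$ is injective, so $N=\mathcal CM^*\mathcal C$ is injective, so $M^*$ is injective and $\operatorname{ran}M$ is dense in $\ell^2(I)$. This range lies in the closed subspace $\operatorname{ran}T_u^*$. Therefore $T_u^*$ is unitary and $u$ is an orthonormal basis. Finally, since $T_vT_v^*=1$,
\[
G=T_w^*T_w=N^*N=(M^T)^*M^T=\mathcal CMM^*\mathcal C=(\mathcal CT_u^*)\,S\,(\mathcal CT_u^*)^{-1},
\]
and Lemma~\ref{lem:anti} gives $G\cong S$.

(b) We reverse the argument: the equivalence determines $u$, and $v$ must then be built so that $T_v^*T_w=(T_u^*T_x)^T$. By Lemma~\ref{lem:anti}, $G=\Theta S\Theta^{-1}$ with $\Theta:H\to\ell^2(I)$ antiunitary. Then $R=\mathcal C\Theta$ is unitary, and $u_j=R^*\delta_j$ is an orthonormal basis with $T_u^*=R$. With $M=RT_x$,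
\[
(M^T)^*M^T=\mathcal CRSR^*\mathcal C=\Theta S\Theta^{-1}=G=T_w^*T_w .
\]
So $\|M^Tc\|=\|T_wc\|$ for all $c\in\ell^2(I)$, and $W_0T_wc=M^Tc$ defines an isometry $W_0$ on $\operatorname{ran}T_w$, which is closed because $T_w$ is bounded below. Since $x$ is a frame, $T_x^*$ is bounded below and $\operatorname{ran}T_x^*=(\ker T_x)^\perp$. Hence
\[
\operatorname{ran}W_0=\mathcal C\operatorname{ran}(T_x^*R^*)=\mathcal C(\ker T_x)^\perp ,
\]
and the orthogonal complement of this space is $\mathcal C\ker T_x$, of dimension $\dim\ker T_x$. By the hypothesis on dimensions there is an isometry from $(\operatorname{ran}T_w)^\perp$ into $(\operatorname{ran}W_0)^\perp$, which can be taken onto if the dimensions are equal. Adding it to $W_0$ gives an isometry $W:H\to\ell^2(I)$, unitary in the case of equal dimensions. Put $v_i=W^*\delta_i$. Then $T_v^*=W$, so $v$ is a Parseval frame, and an orthonormal basis if $W$ is unitary. The identity $T_v^*T_w=M^T$ says $\langle w_j,v_i\rangle=\langle x_i,u_j\rangle$. The reconstruction formulas $h=\sum_i\langle h,v_i\rangle v_i=\sum_j\langle h,u_j\rangle u_j$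 of the two Parseval frames, applied to $w_j$ and to $x_i$, give \eqref{eq:weak}.
\end{proof}

We also need a numerical test for Riesz bases. If $x$ is a Riesz basis, then $T_x$ is invertible and $S^{-1}T_x=(T_x^*)^{-1}$, so
\begin{equation}\label{eq:riesztest}
\langle x_i,S^{-1}x_i\rangle=\langle T_x\delta_i,(T_x^*)^{-1}\delta_i\rangle=1\qquad(i\in I).
\end{equation}

\section{The case $ab=\frac12$}\label{sec:half}

Let $a=\frac12$ and $b=1$. For a suitable family of windows the Zak transform diagonalizes $S$ and $G$ at once, and the discrepancy between them can be read off.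

\subsection*{The Zak transform}
For $g\in L^2(\mathbb R)$ let
\[
Zg(s,\xi)=\sum_{k\in\mathbb Z}g(s+k)e^{-2\pi ik\xi},\qquad s,\xi\in\mathbb R .
\]
For a.e.\ $s$ this is a Fourier series in $\xi$ with square-summable coefficients, and Parseval's identity shows that $Z$ is unitary from $L^2(\mathbb R)$ onto $L^2(Q)$, $Q=[0,1)^2$. Shifting the summation index gives, for $m,n\in\mathbb Z$ and $\alpha\in\mathbb R$,
\begin{equation}\label{eq:zak}
\begin{gathered}
Zg(s+1,\xi)=e^{2\pi i\xi}Zg(s,\xi),\qquad Z(\mathcal T_\alpha g)(s,\xi)=Zg(s-\alpha,\xi),\\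
Z(E_m\mathcal T_ng)=e^{2\pi i(ms-n\xi)}Zg .
\end{gathered}
\end{equation}

Split $Q$ into $\Omega=[0,\frac12)\times[0,1)$ and $\Omega'=[\frac12,1)\times[0,1)$. For a Borel function $\varphi:\Omega\to[1,2]$ let $f$ be the window with $Zf=\sqrt\varphi$ on $\Omega$ and $Zf=0$ on $\Omega'$. Explicitly,
\begin{equation}\label{eq:window}
f(s+k)=\mathbf 1_{[0,1/2)}(s)\int_0^1\sqrt{\varphi(s,\xi)}\,e^{2\pi ik\xi}\,d\xi\qquad(s\in[0,1),\ k\in\mathbb Z).
\end{equation}

\begin{lemma}\label{lem:half}
For $f$ as in \eqref{eq:window}, the system $\{E_m\mathcal T_{n/2}f\}$ is a frame with bounds $1,2$ and is not a Riesz basis, and the adjoint system is a Riesz sequence. With $M_\varphi$ acting on $L^2(\Omega)$,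
\[
S\cong M_\varphi\oplus M_\varphi,\qquad G\cong M_\varphi .
\]
\end{lemma}

\begin{proof}
The Gabor system consists of the functions $E_m\mathcal T_nf$ and $E_m\mathcal T_nf'$ with $f'=\mathcal T_{1/2}f$. By \eqref{eq:zak}, $Zf'(s,\xi)=Zf(s-\frac12,\xi)$. On $\Omega'$ this is $\sqrt{\varphi(s-\frac12,\xi)}$. On $\Omega$ it equals $e^{-2\pi i\xi}Zf(s+\frac12,\xi)=0$. If $Zg$ is bounded, then $\langle h,E_m\mathcal T_ng\rangle$ are the Fourier coefficients of $Zh\,\overline{Zg}\in L^2(Q)$, so $\sum_{m,n}|\langle h,E_m\mathcal T_ng\rangle|^2=\int_Q|Zh|^2|Zg|^2$. Adding the contributions of $f$ and $f'$,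
\[
\sum_{m,n}|\langle h,E_m\mathcal T_{n/2}f\rangle|^2=\int_\Omega|Zh|^2\varphi\,ds\,d\xi+\int_{\Omega'}|Zh(s,\xi)|^2\varphi(s-\tfrac12,\xi)\,ds\,d\xi .
\]
Thus $ZSZ^*$ is multiplication by $\varphi$ on $\Omega$ and by its translate on $\Omega'$. This gives the frame bounds and $S\cong M_\varphi\oplus M_\varphi$. Moreover $\langle f,S^{-1}f\rangle=\int_\Omega\varphi\cdot\varphi^{-1}=\frac12$, so by \eqref{eq:riesztest} the frame is not a Riesz basis.

The adjoint system is $w_{mn}=\sqrt2E_{2m}\mathcal T_nf$, with $Zw_{mn}=\sqrt2e^{2\pi i(2ms-n\xi)}Zf$. The functions $\sqrt2e^{2\pi i(2ms-n\xi)}$ form an orthonormal basis of $L^2(\Omega)$, so $c\mapsto\tilde c=\sum c_{mn}\sqrt2e^{2\pi i(2ms-n\xi)}$ is unitary from $\ell^2(\mathbb Z^2)$ onto $L^2(\Omega)$. For finitely supported $c$ we have $\|\sum c_{mn}w_{mn}\|^2=\int_\Omega|\tilde c|^2\varphi$. Hence $w$ is a Riesz sequence and $G\cong M_\varphi$.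
\end{proof}

\subsection*{The choice of $\varphi$}
By Proposition~\ref{prop:basic}(a) it suffices to find $\varphi$ with $M_\varphi\not\cong M_\varphi\oplus M_\varphi$. The first functions that come to mind do not work. If $\varphi$ takes finitely many values, both operators have the same eigenvalues, and their eigenspaces are infinite-dimensional and span the space, so the operators are equivalent. If $\varphi$ depends on $s$ alone, then $M_\varphi=M\otimes1$ on $L^2[0,\frac12)\otimes L^2[0,1)$, and doubling the infinite-dimensional second factor changes nothing. In both cases the level sets of $\varphi$ are large. We want them to be single points, and we achieve this by interleaving binary digits.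

For $(s,\xi)\in\Omega$ write $2s=\sum_{k\ge1}d_k2^{-k}$ and $\xi=\sum_{k\ge1}d_k'2^{-k}$, with binary expansions that are not eventually $1$, and put
\begin{equation}\label{eq:phi}
\varphi(s,\xi)=1+\sum_{k\ge1}\big(d_k2^{-(2k-1)}+d_k'2^{-2k}\big).
\end{equation}
This is a Borel function with values in $[1,2]$.

\begin{lemma}\label{lem:interleave}
For $\varphi$ as in \eqref{eq:phi}, $M_\varphi$ on $L^2(\Omega)$ is unitarily equivalent to $M_\lambda$ on $L^2[1,2]$.
\end{lemma}

\begin{proof}
The interleaved sequence $d_1,d_1',d_2,d_2',\dots$ is not eventually $1$. Hence $\varphi(s,\xi)$ lies in $I_{n,j}=[1+j4^{-n},1+(j+1)4^{-n})$, $0\le j<4^n$, exactly when its first $2n$ terms spell $j$ in binary. This prescribes $d_1,\dots,d_n$ and $d_1',\dots,d_n'$, so $\varphi^{-1}(I_{n,j})$ is a dyadic rectangle of size $2^{-n-1}\times2^{-n}$, and each of the $4^n$ such rectangles in $\Omega$ occurs for one $j$. The rectangle has mass $4^{-n}=|I_{n,j}|$ for the measure $2\,ds\,d\xi$. The intervals $I_{n,j}$ determine Borel measures on $[1,2)$, so $\varphi$ maps $2\,ds\,d\xi$ to Lebesgue measure,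 and $h\mapsto\sqrt2\,h\circ\varphi$ is an isometry of $L^2[1,2]$ into $L^2(\Omega)$. Its range contains the indicator functions of all the rectangles, which span a dense subspace, so it is unitary. It carries $M_\lambda$ to $M_\varphi$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
By Lemmas~\ref{lem:half} and~\ref{lem:interleave} the system is a frame with bounds $1,2$ and not a Riesz basis, $G\cong M_\lambda$ on $L^2[1,2]$, and $S\cong M_\lambda$ on $L^2([1,2];\mathbb C^2)$. Since $S$ is not a scalar, the frame is not tight.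

Suppose that $R:L^2[1,2]\to L^2([1,2];\mathbb C^2)$ is unitary and $RM_\lambda=M_\lambda R$. Put $g=(g_1,g_2)=R1$. Then $Rh=hg$ for every polynomial $h$. The function $g^\perp=(-\overline{g_2},\overline{g_1})$ has norm $\|g\|=1$, and $g^\perp(\lambda)\perp g(\lambda)$ in $\mathbb C^2$ for every $\lambda$. So $g^\perp$ is orthogonal to $Rh$ for all polynomials $h$, hence to $\operatorname{ran}R$, and $R$ is not onto. Thus $G\not\cong S$, and by Proposition~\ref{prop:basic}(a) the adjoint system is not a weak R-dual.
\end{proof}

\section{Tools from operator theory}\label{sec:tools}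

We collect the textbook facts used from now on. For a bounded self-adjoint $T$ and a bounded Borel function $g$ on $\mathbb R$, the operator $g(T)$ is given by the functional calculus; it commutes with every bounded operator that commutes with $T$. For a Borel set $\Delta$, $\mathbf 1_\Delta(T)$ is the spectral projection. We call $\Delta$ \emph{$T$-null} if $\mathbf 1_\Delta(T)=0$; in \eqref{eq:canonical} this means $\sigma(\Delta)=0$.

\begin{enumerate}
\item[(T1)] \emph{Hahn--Hellinger theorem.} Two bounded self-adjoint operators on separable spaces are unitarily equivalent if and only if they have the same null sets and their multiplicity functions agree a.e.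
\item[(T2)] $T\otimes1_n$ has the same null sets as $T$, and $m_{T\otimes1_n}=n\,m_T$. If the restriction of $T$ to $\operatorname{ran}\mathbf 1_\Delta(T)$ is equivalent to $M_\lambda$ on $L^2(\Delta,\sigma';\mathbb C^n)$, then $m_T=n$ a.e.\ on $\Delta$. Both statements follow from \eqref{eq:canonical} and (T1).
\item[(T3)] Let $(Y,\sigma)$ be a $\sigma$-finite measure space and $n<\infty$. A bounded operator on $L^2(Y;\mathbb C^n)$ that commutes with $M_g$ for all scalar $g\in L^\infty(Y)$ is multiplication by an element of $L^\infty(Y;M_n(\mathbb C))$, unique up to a null set. In particular this holds for an operator on $L^2(\Delta,\sigma;\mathbb C^n)$, $\Delta\subset\mathbb R$ bounded, that commutes with $M_\lambda$.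
\item[(T4)] \emph{Bicommutant theorem.} For a set $\mathcal S$ of bounded operators let $\mathcal S'$ be the set of bounded operators commuting with $\mathcal S$; it is closed in the weak operator topology. If $\mathcal A$ is a $*$-algebra of operators containing $1$, then $\mathcal A$ is strongly dense in $\mathcal A''$.
\end{enumerate}

\begin{lemma}\label{lem:weaknull}
Let $L$ be a unitary operator with $L^n\to0$ weakly as $n\to\infty$. Then every nonzero closed subspace invariant under $L$ is infinite-dimensional.
\end{lemma}

\begin{proof}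
In a finite-dimensional invariant subspace, $L^nh\to0$ weakly implies $\|h\|=\|L^nh\|\to0$.
\end{proof}

The lemma applies to $\mathcal T_\alpha$ with $\alpha\ne0$, because $\langle\mathcal T_\alpha^ng,h\rangle=0$ for large $n$ if $g,h$ have compact support, and such functions are dense.

\section{The Gram operator as a restriction of the frame operator}\label{sec:reduction}

Let $x=\{E_{mb}\mathcal T_{na}f\}$ be a frame for $L^2(\mathbb R)$ with frame operator $S$. For $\nu=(k,l)\in\mathbb Z^2$ put
\[
\pi_\nu=E_{k/a}\mathcal T_{l/b},\qquad w_\nu=(ab)^{-1/2}\pi_\nu f .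
\]
By (F1), $w$ is a Riesz sequence; let $G$ be its Gram operator. By \eqref{eq:ccr},
\begin{equation}\label{eq:cocycle}
\pi_\mu\pi_\nu=\theta(\mu,\nu)\,\pi_{\mu+\nu},\qquad\theta\big((k,l),(k',l')\big)=e^{-2\pi ilk'/(ab)} .
\end{equation}
The operators $S$ and $G$ act on different spaces and are built from different lattices. To compare them we pass to the Parseval frame associated with $x$, whose adjoint system is orthonormal and embeds $\ell^2(\mathbb Z^2)$ in $L^2(\mathbb R)$.

Each $E_{mb}\mathcal T_{na}$ permutes the elements of $x$ up to unimodular constants, so it commutes with $S$ and with $S^{-1/2}$. Put $\gamma=S^{-1/2}f$. Then $\{E_{mb}\mathcal T_{na}\gamma\}=S^{-1/2}x$ has frame operator $S^{-1/2}SS^{-1/2}=1$, so it is a Parseval frame. By (F1) with $A=B=1$,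
\[
e_\nu=(ab)^{-1/2}\pi_\nu\gamma\qquad(\nu\in\mathbb Z^2)
\]
is an orthonormal system. Let $K$ be its closed linear span.

\subsection*{Density and the two dimensions}

\begin{lemma}\label{lem:density}
We have $ab\le1$, with equality if and only if $x$ is a Riesz basis. If $ab<1$, then $\ker T_x$ and $(\operatorname{ran}T_w)^\perp$ are infinite-dimensional.
\end{lemma}

\begin{proof}
Since $\|e_0\|=1$, we have $\|\gamma\|^2=ab$. For a Parseval frame $\{y_i\}$, $\|y_i\|^4\le\sum_j|\langle y_i,y_j\rangle|^2=\|y_i\|^2$, so $\|y_i\|\le1$, and equality forces $y_i\perp y_j$ for $j\ne i$. Hence $ab\le1$. If $ab=1$, then $S^{-1/2}x$ is an orthonormal basis and $x$, its image under $S^{1/2}$, is a Riesz basis. If $x$ is a Riesz basis, then $ab=\|\gamma\|^2=\langle f,S^{-1}f\rangle=1$ by \eqref{eq:riesztest}.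

Let $ab<1$. The operator $T_x$ is onto because $S$ is invertible. If it were also injective, it would be invertible and $x$ would be a Riesz basis; so $\ker T_x\ne0$. Let $L$ be the unitary on $\ell^2(\mathbb Z^2)$ with $L\delta_{(m,n)}=e^{-2\pi imab}\delta_{(m,n+1)}$. By \eqref{eq:ccr}, $T_xL=\mathcal T_aT_x$, so $\ker T_x$ is invariant under $L$. The powers of $L$ tend weakly to $0$, since $\langle L^n\delta_\mu,\delta_\nu\rangle=0$ for large $n$. By Lemma~\ref{lem:weaknull}, $\ker T_x$ is infinite-dimensional.

By \eqref{eq:cocycle}, $\operatorname{ran}T_w$ is invariant under $\mathcal T_{1/b}^*$, so $(\operatorname{ran}T_w)^\perp$ is invariant under $\mathcal T_{1/b}$ and is zero or infinite-dimensional. If it were zero, $w$ would be a Riesz basis, hence a Gabor frame for $L^2(\mathbb R)$ with time step $1/b$ and frequency step $1/a$. The first part would give $1/(ab)\le1$, which is false.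
\end{proof}

This proves the first assertion of Theorem~\ref{thm:class}. When $x$ is not a Riesz basis, both dimensions in Proposition~\ref{prop:basic}(b) are countably infinite. An R-dual is a weak R-dual, so Proposition~\ref{prop:basic} yields
\begin{equation}\label{eq:equiv}
(1)\iff(2)\iff S\cong G\qquad(ab<1).
\end{equation}

\begin{remark}\label{rem:cases}
(i) For a tight frame with bound $A$ and $ab<1$ we have $S=A\cdot1$, and $G=A\cdot1$ by (F1), so $S\cong G$. In the proof of Proposition~\ref{prop:basic}(b) the isometry between the two infinite-dimensional complements may be chosen onto or not onto. The first choice gives (F2) for $ab<1$ and the second gives (F4).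

(ii) Every eigenspace of $S$ is invariant under $\mathcal T_a$, hence infinite-dimensional by Lemma~\ref{lem:weaknull}. So condition (3) can fail only on the continuous part of the spectral measure, as in Section~\ref{sec:half}.

(iii) Part (A) needs the hypothesis that $x$ is not a Riesz basis. If $ab=1$, then $w=x$ and $T_x$ is invertible, so $S=T_xT_x^*\cong T_x^*T_x=G$ by polar decomposition, both dimensions are $0$, and (1) and (2) hold. But (3) can fail: for $a=b=1$ and $Zf(s,\xi)=\sqrt{\varphi(s/2,\xi)}$ on $Q$, with $\varphi$ from \eqref{eq:phi}, the computation in Lemma~\ref{lem:half} gives $S\cong M_\varphi$ and $m_S=1$.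
\end{remark}

\subsection*{The algebra of the adjoint lattice}

Let $\mathcal A$ be the linear span of the $\pi_\nu$. By \eqref{eq:cocycle} it is a $*$-algebra containing $1$. Let $\mathcal N=\mathcal A''$. We want $S$ to preserve $K$, and for this we show $S\in\mathcal N$. All we know is that $S$ commutes with the operators $E_{mb}\mathcal T_{na}$, and the next lemma says that this is enough. It is a classical fact due to Rieffel and to Daubechies, Landau and Landau; we include a proof.

\begin{lemma}\label{lem:commutant}
$\mathcal N=\{E_{mb}\mathcal T_{na}:m,n\in\mathbb Z\}'$.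
\end{lemma}

\begin{proof}
By \eqref{eq:ccr}, $E_{k/a}$ commutes with $\mathcal T_a$ up to the factor $e^{2\pi ik}=1$, and $\mathcal T_{l/b}$ commutes with $E_b$ up to $e^{2\pi il}=1$. So $\mathcal A$ lies in the right side, which is weakly closed, and (T4) gives the inclusion $\subset$.

Let $X$ commute with $E_b$ and $\mathcal T_a$. We expand $X$ in a Fourier series whose terms are multiplication operators times translations. The function $X(r)=E_rXE_{-r}$, $r\in\mathbb R$, is strongly continuous, bounded and $b$-periodic. Its values commute with $\mathcal T_a$, because the factors $e^{\mp2\pi ira}$ that arise when $\mathcal T_a$ passes $E_r$ and $E_{-r}$ cancel. Put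
\[
X_l=\frac1b\int_0^be^{-2\pi irl/b}X(r)\,dr\qquad(l\in\mathbb Z).
\]
Translating the variable of integration gives $E_rX_lE_{-r}=e^{2\pi irl/b}X_l$, while $E_r\mathcal T_{-l/b}E_{-r}=e^{-2\pi irl/b}\mathcal T_{-l/b}$. Hence $X_l\mathcal T_{-l/b}$ commutes with all $E_r$. The exponentials $e^{2\pi irt}$ span a weak$^*$ dense subspace of $L^\infty(\mathbb R)$, since an integrable function with vanishing Fourier transform is zero. So $X_l\mathcal T_{-l/b}$ commutes with all multiplication operators, and by (T3) it equals $M_{g_l}$ for some $g_l\in L^\infty(\mathbb R)$. It commutes with $\mathcal T_a$, so $g_l$ is $a$-periodic. The Fej\'er means of $g_l$ are bounded by $\|g_l\|_\infty$ and converge to $g_l$ in $L^2$ of every bounded interval. The corresponding multiplication operators are linear combinations of the $E_{k/a}$ and converge strongly to $M_{g_l}$. Thus $X_l=M_{g_l}\mathcal T_{l/b}\in\mathcal N$. Finally,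
\[
\sum_{|l|\le N}\Big(1-\frac{|l|}{N+1}\Big)X_l=\frac1b\int_0^bF_N(r)X(r)\,dr ,
\]
where $F_N$ is the Fej\'er kernel of period $b$. The right side converges strongly to $X(0)=X$, so $X\in\mathcal N$.
\end{proof}

In particular $g(S)\in\mathcal N$ for every bounded Borel function $g$, and $S^{\pm1/2}\in\mathcal N$. We have $K=\overline{\mathcal A\gamma}$, and by (T4) also $K=\overline{\mathcal N\gamma}$. So $K$ is invariant under $\mathcal N$, and $S|_K$ is a self-adjoint operator on $K$.

\subsection*{The trace}

The matrix of $S|_K$ in the basis $(e_\nu)$ involves $\pi_\nu^*S\pi_\mu$, whereas $\langle w_\mu,w_\nu\rangle$ involves $S^{1/2}\pi_\nu^*\pi_\mu S^{1/2}$, and $S$ need not commute with $\pi_\nu$. The factors can be reordered cyclically because the vector $\gamma$ defines a trace.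

\begin{lemma}\label{lem:trace}
The functional $\tau(X)=\langle X\gamma,\gamma\rangle$ satisfies $\tau(XY)=\tau(YX)$ for $X,Y\in\mathcal N$. The map $X\gamma\mapsto X^*\gamma$ extends to an antiunitary involution $J$ of $K$.
\end{lemma}

\begin{proof}
Orthonormality of $(e_\nu)$ gives $\tau(\pi_\nu)=ab\,\langle e_\nu,e_0\rangle=0$ for $\nu\ne0$. By \eqref{eq:cocycle}, $\tau(\pi_\mu\pi_\nu)$ and $\tau(\pi_\nu\pi_\mu)$ both vanish unless $\mu=-\nu$, and then $\pi_\mu$ is a scalar multiple of $\pi_\nu^{-1}$ and commutes with $\pi_\nu$. So the identity holds on $\mathcal A$. For fixed $Y$ the functionals $X\mapsto\langle XY\gamma,\gamma\rangle$ and $X\mapsto\langle X\gamma,Y^*\gamma\rangle$ are strongly continuous. By (T4) the identity extends first to $X\in\mathcal N$, $Y\in\mathcal A$, and then, with the roles exchanged, to $X,Y\in\mathcal N$. Now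
\[
\langle X^*\gamma,Y^*\gamma\rangle=\tau(YX^*)=\tau(X^*Y)=\langle Y\gamma,X\gamma\rangle .
\]
So $X\gamma\mapsto X^*\gamma$ is well defined, antilinear, isometric and involutive on the dense subspace $\mathcal N\gamma$ of $K$.
\end{proof}

\begin{proposition}\label{prop:restriction}
$G\cong S|_K$, and the operators $S$ and $G$ have the same null sets.
\end{proposition}

\begin{proof}
Since $f=S^{1/2}\gamma$, Lemma~\ref{lem:trace} gives
\[
\langle w_\mu,w_\nu\rangle=\tfrac1{ab}\tau\big(S^{1/2}\pi_\nu^*\cdot\pi_\mu S^{1/2}\big)=\tfrac1{ab}\tau\big(\pi_\mu S\pi_\nu^*\big)=\tfrac1{ab}\langle S\pi_\nu^*\gamma,\pi_\mu^*\gamma\rangle=\langle SJe_\nu,Je_\mu\rangle .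
\]
The last term equals $\langle Je_\nu,SJe_\mu\rangle=\langle JSJe_\mu,e_\nu\rangle$, and the first is $\langle G\delta_\mu,\delta_\nu\rangle$. So the unitary $\delta_\nu\mapsto e_\nu$ from $\ell^2(\mathbb Z^2)$ onto $K$ carries $G$ to $J(S|_K)J$, and Lemma~\ref{lem:anti} gives $G\cong S|_K$.

We have $\mathbf 1_\Delta(S|_K)=\mathbf 1_\Delta(S)|_K$, so $S$-null sets are $S|_K$-null. Conversely, if $\mathbf 1_\Delta(S)|_K=0$, then $\mathbf 1_\Delta(S)E_{mb}\mathcal T_{na}\gamma=E_{mb}\mathcal T_{na}\mathbf 1_\Delta(S)\gamma=0$ for all $m,n$. These vectors span a dense subspace of $L^2(\mathbb R)$, so $\mathbf 1_\Delta(S)=0$.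
\end{proof}

By \eqref{eq:equiv}, (T1) and Proposition~\ref{prop:restriction}, conditions (1) and (2) hold if and only if $m_S=m_G$ a.e. It remains to compare the two multiplicities.

\section{Irrational $ab$}\label{sec:irrational}

\begin{lemma}\label{lem:det}
Let $T$ be bounded and self-adjoint on a separable space, and let $U,V$ be unitaries that commute with $T$ and satisfy $UV=\zeta VU$, where $\zeta$ is not a root of unity. Then $m_T=\infty$ a.e.
\end{lemma}

\begin{proof}
Let $n<\infty$ and $\Delta=\{m_T=n\}$. The unitaries $U,V$ commute with $\mathbf 1_\Delta(T)$, so they restrict to unitaries of the summand $L^2(\Delta,\sigma;\mathbb C^n)$ in \eqref{eq:canonical}. By (T3) the restrictions are multiplications by matrix functions $U(\lambda),V(\lambda)$, which by the uniqueness in (T3) are unitary and satisfy $U(\lambda)V(\lambda)=\zeta V(\lambda)U(\lambda)$ for a.e.\ $\lambda\in\Delta$. Taking determinants at such a point gives $\zeta^n=1$. So there is no such point, and $\sigma(\Delta)=0$.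
\end{proof}

\begin{proof}[Proof of (B), and of (A) for irrational $ab$]
Lemma~\ref{lem:det} with $U=E_b$, $V=\mathcal T_a$, $\zeta=e^{2\pi iab}$ gives $m_S=\infty$ a.e. For $G$ define unitaries $L_\mu$ on $\ell^2(\mathbb Z^2)$ by $L_\mu\delta_\nu=\theta(\mu,\nu)\delta_{\mu+\nu}$. By \eqref{eq:cocycle}, $T_wL_\mu=\pi_\mu T_w$, so $L_\mu^*GL_\mu=T_w^*\pi_\mu^*\pi_\mu T_w=G$. Since $T_w$ is injective, the relation $E_{1/a}\mathcal T_{1/b}=e^{2\pi i/(ab)}\mathcal T_{1/b}E_{1/a}$ passes to $L_{(1,0)}$ and $L_{(0,1)}$. As $1/(ab)$ is irrational, Lemma~\ref{lem:det} gives $m_G=\infty$ a.e. Hence $m_S=m_G$, and (1), (2), (3) all hold.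
\end{proof}

\section{Rational $ab$: a matrix model}\label{sec:rational}

Let $ab=p/q$ in lowest terms with $p<q$. Put
\[
U=E_{1/a},\qquad V=\mathcal T_{1/b},\qquad\omega=e^{2\pi iq/p},
\]
so that $\pi_{(k,l)}=U^kV^l$ and $UV=\omega VU$. Now $\omega$ is a primitive $p$-th root of unity, and the relation has a solution of dimension $p$: with the canonical basis $(\epsilon_j)_{j\in\mathbb Z/p}$ of $\mathbb C^p$, let
\[
U_0\epsilon_j=\omega^j\epsilon_j,\qquad V_0\epsilon_j=\epsilon_{j+1}.
\]
Then $U_0V_0=\omega V_0U_0$ and $U_0^p=V_0^p=1_p$. We show that $\mathcal N$ is an algebra of $p\times p$ matrix functions on $Q=[0,1)^2$, that $L^2(\mathbb R)$ is the space of functions with $q$ columns, and that $K$ is the space of functions with $p$ columns. For $\nu=(k,l)$ let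
\[
\rho_\nu(s,\xi)=e^{2\pi i(ks-l\xi)/p}\,U_0^kV_0^l ,
\]
and give $M_p(\mathbb C)$ the inner product $\operatorname{tr}(Y^*X)$, where $\operatorname{tr}=\frac1p\operatorname{Tr}$.

\begin{proposition}\label{prop:model}
\begin{enumerate}
\item[(a)] There is a unitary $\mathcal Z:L^2(\mathbb R)\to L^2(Q;\mathbb C^p)\otimes\mathbb C^q$, depending only on $a$ and $b$, such that every $X\in\mathcal N$ satisfies $\mathcal ZX\mathcal Z^*=M_{\rho(X)}\otimes1_q$ for a unique $\rho(X)\in L^\infty(Q;M_p(\mathbb C))$, and $\rho(\pi_\nu)=\rho_\nu$.
\item[(b)] The functions $\rho_\nu$ form an orthonormal basis of $L^2(Q;M_p(\mathbb C))$. The unitary $\Psi:K\to L^2(Q;M_p(\mathbb C))$, $\Psi e_\nu=\rho_\nu$, carries $X|_K$ to left multiplication by $\rho(X)$ for every $X\in\mathcal N$.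
\item[(c)] With $D=M_{\rho(S)}$ on $L^2(Q;\mathbb C^p)$ we have $S\cong D\otimes1_q$ and $G\cong D\otimes1_p$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) We use the Zak transform adapted to the central translation $V^p$. Let $c=p/b=qa$, so that $1/a=q/c$ and $1/b=c/p$. Let $g_c(t)=\sqrt c\,g(ct)$. Then $(Ug)_c=E_qg_c$ and $(Vg)_c=\mathcal T_{1/p}g_c$. To remove the phase in the first formula of \eqref{eq:zak}, put
\[
\tilde Zg(y,\xi)=e^{-2\pi iy\xi}\,Zg_c(y,\xi),\qquad y\in\mathbb R,\ \xi\in[0,1).
\]
This function is $1$-periodic in $y$, the map $\tilde Z$ is unitary onto $L^2(Q)$, and \eqref{eq:zak} gives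
\[
\tilde Z(Ug)(y,\xi)=e^{2\pi iqy}\,\tilde Zg(y,\xi),\qquad\tilde Z(Vg)(y,\xi)=e^{-2\pi i\xi/p}\,\tilde Zg(y-\tfrac1p,\xi).
\]
Since $p$ and $q$ are coprime, $(j,i)\mapsto jq+ip$ is a bijection of $\mathbb Z/p\times\mathbb Z/q$ onto $\mathbb Z/pq$. So the intervals $\frac jp+\frac iq+[0,\frac1{pq})$ tile $\mathbb R/\mathbb Z$, and
\[
(\mathcal Zg)(s,\xi)_{j,i}=(pq)^{-1/2}\,\tilde Zg\Big(\frac s{pq}+\frac jp+\frac iq,\ \xi\Big),\qquad(s,\xi)\in Q,
\]
defines a unitary onto $L^2(Q;\mathbb C^p\otimes\mathbb C^q)$. At $y=\frac s{pq}+\frac jp+\frac iq$ we have $e^{2\pi iqy}=e^{2\pi is/p}\omega^j$, and the shift $y\mapsto y-\frac1p$ replaces $j$ by $j-1$. Hence $\mathcal ZU\mathcal Z^*=M_{\rho_{(1,0)}}\otimes1_q$ and $\mathcal ZV\mathcal Z^*=M_{\rho_{(0,1)}}\otimes1_q$, and taking products, $\mathcal Z\pi_\nu\mathcal Z^*=M_{\rho_\nu}\otimes1_q$.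

By (T3), the operators $M_F\otimes1_q$ with $F\in L^\infty(Q;M_p(\mathbb C))$ are exactly those that commute with all scalar multiplications and with all constant matrices $1_p\otimes Y$, $Y\in M_q(\mathbb C)$. They form a commutant, hence a weakly closed set, which contains $\mathcal Z\mathcal A\mathcal Z^*$. By (T4) it contains $\mathcal Z\mathcal N\mathcal Z^*$.

(b) We have $\operatorname{tr}(U_0^kV_0^l)=0$ unless $p\mid k$ and $p\mid l$: for $p\nmid l$ the diagonal vanishes, and for $p\mid l$ the trace is $\frac1p\sum_j\omega^{jk}$, which is $0$ for $p\nmid k$ because $\omega$ is primitive. If $p\mid k$ and $p\mid l$, the matrix is $1_p$. Therefore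
\[
\langle\rho_{(k,l)},\rho_{(k',l')}\rangle=\operatorname{tr}\big(U_0^{k-k'}V_0^{l-l'}\big)\int_Qe^{2\pi i((k-k')s-(l-l')\xi)/p}\,ds\,d\xi
\]
vanishes unless $(k-k')/p$ and $(l-l')/p$ are integers, and then the integral vanishes unless both are $0$. This proves orthonormality. The same computation shows that the $p^2$ matrices $U_0^kV_0^l$, $0\le k,l<p$, form an orthonormal basis of $M_p(\mathbb C)$. For fixed $k,l$ the functions $\rho_{(k+pk',\,l+pl')}=e^{2\pi i(k's-l'\xi)}\rho_{(k,l)}$, $k',l'\in\mathbb Z$, span $L^2(Q)\,U_0^kV_0^l$. So the system is complete.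

By \eqref{eq:cocycle}, $\pi_\mu e_\nu=\theta(\mu,\nu)e_{\mu+\nu}$, and by (a), $\rho_\mu\rho_\nu=\theta(\mu,\nu)\rho_{\mu+\nu}$. So $\Psi Xh=\rho(X)\Psi h$ for $X\in\mathcal A$ and $h\in K$. Let $X\in\mathcal N$, and let $X_\iota\in\mathcal A$ converge strongly to $X$. By (a), $M_{\rho(X_\iota)}\to M_{\rho(X)}$ strongly on $L^2(Q;\mathbb C^p)$. Left multiplication acts on each of the $p$ columns of $\Psi h$ separately, so $\rho(X_\iota)\Psi h\to\rho(X)\Psi h$, and the identity passes to the limit.

(c) The first equivalence is (a). Splitting matrices into columns identifies left multiplication by $\rho(S)$ with $D\otimes1_p$, so $S|_K\cong D\otimes1_p$ by (b). Now apply Proposition~\ref{prop:restriction}.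
\end{proof}

For $a=\frac12$, $b=1$ we have $p=1$, $q=2$, $c=1$. The two components of $\mathcal Zg$ are then, up to a phase and a rescaling, the restrictions of $Zg$ to $\Omega$ and $\Omega'$, and (c) contains the equivalences of Lemma~\ref{lem:half}.

\begin{proof}[Proof of (A) for rational $ab$]
By Proposition~\ref{prop:model}(c) and (T2), $m_S=q\,m_D$ and $m_G=p\,m_D$. Since $p\ne q$, we have $m_S=m_G$ a.e.\ if and only if $m_D=\infty$ a.e., which holds if and only if $m_S=\infty$ a.e.
\end{proof}

\section{Exponentially decaying windows}\label{sec:decay}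

In Section~\ref{sec:half} finite multiplicity came from an injective function on a two-dimensional set of positive measure. We first show that finite multiplicity always has this origin. Then we show that exponential decay of $f$ makes $\rho(S)$ analytic in $\xi$, and that this leaves no room on the real line for the values of such a function.

For a Hermitian matrix $F$ of order $p$ let $\lambda_1(F)\le\dots\le\lambda_p(F)$ be its eigenvalues. They are continuous functions of $F$ by the min-max principle.

\begin{lemma}\label{lem:injective}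
Let $F$ be a bounded Borel function on $Q$ with values in the Hermitian matrices of order $p$, and let $D=M_F$ on $L^2(Q;\mathbb C^p)$. If $m_D=\infty$ a.e.\ fails, then there are an index $j$ and a Borel set $\Xi\subset Q$ of positive measure on which $z\mapsto\lambda_j(F(z))$ is injective.
\end{lemma}

\begin{proof}
Choose $n<\infty$ such that $\Delta=\{m_D=n\}$ is not $D$-null, and a unitary $R$ from $\operatorname{ran}\mathbf 1_\Delta(D)$ onto $L^2(\Delta,\sigma;\mathbb C^n)$ that carries $D$ to $M_\lambda$, hence $g(D)$ to $M_g$ for bounded Borel $g$. The idea is that the coordinates of $z=(s,\xi)$ commute with $D$, so that each of them can take at most $n$ values over a given spectral value.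

Multiplication $M_s$ by the first coordinate commutes with $D$ and with $\mathbf 1_\Delta(D)$. By (T3), $R$ carries its restriction to multiplication by a bounded Borel function $\mathcal H(\lambda)$ with values in the Hermitian matrices of order $n$. Let $\alpha_1(\lambda)\le\dots\le\alpha_n(\lambda)$ be the eigenvalues of $\mathcal H(\lambda)$, extended by $0$ outside $\Delta$; these are bounded Borel functions. We have $\prod_i(\mathcal H(\lambda)-\alpha_i(\lambda))=0$ for all $\lambda\in\Delta$, and therefore
\[
\prod_{i=1}^n\big(M_s-\alpha_i(D)\big)\,\mathbf 1_\Delta(D)=0 .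
\]
For bounded Borel $g$, the operator $g(D)$ is multiplication by $g(F(z))$: this holds for polynomials and is preserved under bounded pointwise limits. So the matrix $\prod_i\big(s-\alpha_i(F(z))\big)\mathbf 1_\Delta(F(z))$ vanishes for a.e.\ $z$. Its eigenvalues are $\prod_i\big(s-\alpha_i(\lambda_j)\big)\mathbf 1_\Delta(\lambda_j)$ with $\lambda_j=\lambda_j(F(z))$. Hence, for a.e.\ $z$ and every $j$ with $\lambda_j\in\Delta$, the number $s$ is one of $\alpha_1(\lambda_j),\dots,\alpha_n(\lambda_j)$. The same argument for $M_\xi$ gives Borel functions $\beta_1,\dots,\beta_n$ with the same property for $\xi$.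

Since $\mathbf 1_\Delta(D)\ne0$, there is $j$ such that $\{z:\lambda_j(F(z))\in\Delta\}$ has positive measure. Up to a null set it is covered by the $n^2$ Borel sets
\[
\Xi_{i,i'}=\big\{z=(s,\xi):\ s=\alpha_i(\lambda_j(F(z))),\ \xi=\beta_{i'}(\lambda_j(F(z)))\big\},
\]
so one of them has positive measure. On it, $z$ is determined by $\lambda_j(F(z))$.
\end{proof}

The following identity is used here and in Section~\ref{sec:schwartz}.

\begin{lemma}\label{lem:painless}
Let $g,h\in L^2(\mathbb R)$. Suppose that one of them is bounded and supported in an interval of length at most $1/b$. Then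
\[
\sum_{m,n}|\langle h,E_{mb}\mathcal T_{na}g\rangle|^2=\frac1b\int_{\mathbb R}|h(t)|^2\sum_n|g(t-na)|^2\,dt .
\]
\end{lemma}

\begin{proof}
For each $n$ the function $h\,\overline{\mathcal T_{na}g}$ is in $L^2$ and is supported in an interval of length $1/b$, on which $\{\sqrt b\,e^{2\pi imbt}\}_m$ is an orthonormal basis. Apply Parseval's identity and sum over $n$.
\end{proof}

\begin{proof}[Proof of (C)]
\emph{Reductions.} By (A) it suffices to prove (3), and by (B) we may assume $ab=p/q$. The Fourier transform maps $E_{mb}\mathcal T_{na}f$ to a unimodular multiple of $E_{-na}\mathcal T_{mb}\hat f$. So the Gabor system of $\hat f$ with time step $b$ and frequency step $a$ is a frame, with the same product $ab$ and with frame operator equivalent to $S$. Since (3) concerns only $S$, we may assume that the hypothesis holds for $f$. If $f$ has compact support, we must check that it is bounded. Let $B$ be the upper frame bound. If $\sum_n|f(\cdot-na)|^2>bB$ on a set of positive measure, take for $h$ in Lemma~\ref{lem:painless} the indicator function of a part of this set of positive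 measure inside an interval of length $1/b$. Then the left side exceeds $B\|h\|^2$, a contradiction. So $|f|^2\le bB$ a.e. In all cases, then, $|f(t)|\le Ce^{-\varepsilon|t|}$ a.e.

\emph{Expansion of $\rho(S)$.} Let $c_{kl}=\langle f,U^kV^lf\rangle$. By Lemma~\ref{lem:trace},
\[
\langle S\gamma,\pi_\nu\gamma\rangle=\tau(\pi_\nu^*S)=\tau(S^{1/2}\pi_\nu^*S^{1/2})=\langle f,\pi_\nu f\rangle ,
\]
so $S\gamma=(ab)^{-1/2}\sum c_{kl}e_{(k,l)}$. Since $\gamma=(ab)^{1/2}e_0$ and $\rho_0=1_p$, Proposition~\ref{prop:model}(b) gives $\Psi S\gamma=(ab)^{1/2}\rho(S)$. Hence, in $L^2(Q;M_p(\mathbb C))$,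
\[
\rho(S)=\frac1{ab}\sum_{k,l}c_{kl}\,\rho_{(k,l)}=\sum_lg_l(s)\,e^{-2\pi il\xi/p}V_0^l,\qquad g_l(s)=\frac1{ab}\sum_kc_{kl}\,e^{2\pi iks/p}U_0^k .
\]

\emph{Decay in $l$.} Periodizing the integral that defines $c_{kl}$, we get
\[
c_{kl}=\int_0^aP_l(t)e^{-2\pi ikt/a}\,dt,\qquad P_l(t)=\sum_nf(t+na)\overline{f(t+na-l/b)} .
\]
For real $r$ the sum $|r|+|r-l/b|$ is at least $|l|/b$ and at least $|r|$, so it is at least $\frac12|l|/b+\frac12|r|$. With $\varepsilon'=\varepsilon/(2b)$ this gives
\[
|P_l(t)|\le C^2e^{-\varepsilon'|l|}\sum_ne^{-\varepsilon|t+na|/2}\le C_1e^{-\varepsilon'|l|},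
\]
and by Parseval's identity $\sum_k|c_{kl}|^2=a\int_0^a|P_l|^2\le a^2C_1^2e^{-2\varepsilon'|l|}$. The functions $e^{2\pi iks/p}U_0^k=\rho_{(k,0)}$ are orthonormal in $L^2([0,1);M_p(\mathbb C))$, so $\|g_l\|_{L^1}\le\|g_l\|_{L^2}\le C_2e^{-\varepsilon'|l|}$. Therefore $\int_0^1\sum_le^{\varepsilon'|l|/2}\|g_l(s)\|\,ds<\infty$, and the integrand is finite for a.e.\ $s$. We have no information on decay in $k$, and we need none.

\emph{Analyticity in $\xi$.} For such $s$ the series $F_s(\xi)=\sum_lg_l(s)e^{-2\pi il\xi/p}V_0^l$ converges uniformly in the strip $|\operatorname{Im}\xi|<p\varepsilon'/(4\pi)$ and defines an analytic function there. Its partial sums converge to $\rho(S)$ in $L^2(Q;M_p(\mathbb C))$, so $F_s(\xi)=\rho(S)(s,\xi)$ for a.e.\ $(s,\xi)\in Q$. Let $A\le S\le B$. Then $\rho(S)$ is a.e.\ Hermitian with eigenvalues in $[A,B]$. By Fubini's theorem and continuity there is a Borel set $\Sigma\subset[0,1)$ of full measure such that, for $s\in\Sigma$, $F_s$ is analytic in the strip and $F_s(\xi)$ is Hermitian with eigenvalues in $[A,B]$ for all $\xi\in[0,1]$. By the identity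 theorem applied to $F_s(\xi)-F_s(\bar\xi)^*$, the matrix $F_s(\xi)$ is Hermitian for all real $\xi$. Put $F(s,\xi)=F_s(\xi)$ for $s\in\Sigma$ and $F(s,\xi)=A\cdot1_p$ otherwise. Then $F$ is a bounded Borel function and $D=M_F$. We use Rellich's theorem: if a matrix function of order $p$ is real-analytic on $\mathbb R$ with Hermitian values, its eigenvalues, counted with multiplicity, are the values of $p$ real-analytic functions. For $s\in\Sigma$ let $\ell_1,\dots,\ell_p$ be these functions for $F_s$; they depend on $s$.

\emph{Conclusion.} Suppose that (3) fails. Then $m_D=\infty$ a.e.\ fails, and Lemma~\ref{lem:injective} gives $j$ and $\Xi$. Write $\Lambda(s,\xi)=\lambda_j(F(s,\xi))$. By Fubini's theorem the section $\Xi_s=\{\xi:(s,\xi)\in\Xi\}$ has positive measure for all $s$ in a subset of $\Sigma$ of positive measure, which is uncountable. Fix such an $s$. At each $\xi$ the number $\Lambda(s,\xi)$ is one of the $\ell_i(\xi)$, so for some $i$ the Borel set $\Xi_s'=\{\xi\in\Xi_s:\Lambda(s,\xi)=\ell_i(\xi)\}$ has positive measure. The function $\ell_i$ is injective on $\Xi_s'$,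 hence not constant, so $\ell_i'$ has finitely many zeros in $[0,1]$. These zeros cut $(0,1)$ into finitely many open intervals, and one of them, $I$, meets $\Xi_s'$ in positive measure. On $I$ the function $\ell_i$ is a diffeomorphism onto its image. Its inverse is locally Lipschitz and maps null sets to null sets, so $\Delta_s=\ell_i(\Xi_s'\cap I)$ is a Borel subset of $[A,B]$ of positive Lebesgue measure. Since $\Delta_s\subset\Lambda(s,\Xi_s)$ and $\Lambda$ is injective on $\Xi$, the sets $\Delta_s$ are pairwise disjoint. For each $N$ only finitely many of them have measure greater than $1/N$, so there are only countably many. This contradiction proves (3).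
\end{proof}

\section{Schwartz windows with finite multiplicity}\label{sec:schwartz}

Analyticity was used at one point of the last proof: an eigenvalue branch that is injective on a set of positive measure maps it onto a set of positive measure. A smooth function need not do so, because it can be flat on a Cantor set of positive measure and compress that set to a null set. We use this to build a smooth substitute for the function \eqref{eq:phi}. Since the window is to be a Schwartz function, the substitute must be smooth on the torus $\mathbb R^2/\mathbb Z^2$.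

\begin{lemma}\label{lem:smooth}
There are a nonconstant smooth $\mathbb Z^2$-periodic function $\psi:\mathbb R^2\to[1,2]$, a compact set $\Delta\subset[1,2]$ and a nonzero finite Borel measure $\sigma'$ on $\Delta$ such that the restriction of $M_\psi$ on $L^2(Q)$ to $\operatorname{ran}\mathbf 1_\Delta(M_\psi)$ is equivalent to $M_\lambda$ on $L^2(\Delta,\sigma';\mathbb C^4)$.
\end{lemma}

\begin{proof}
\emph{A flat function of one variable.} Let $\Gamma_0=[\frac18,\frac38]$, and obtain $\Gamma_n$ from $\Gamma_{n-1}$ by removing from each of its $2^{n-1}$ intervals the open middle interval of length $4^{-n}/8$. The total length removed is $\sum_n2^{n-1}4^{-n}/8=\frac1{16}$, so the construction never stops and $\Gamma=\bigcap\Gamma_n$ has measure $\frac3{16}$. The set $\Gamma_n$ consists of $2^n$ disjoint closed intervals of length at most $2^{-n}$ with endpoints in $\Gamma$. So $\Gamma$ contains no interval, and every point of $\Gamma$ is a limit of other points of $\Gamma$.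

Every closed subset of $\mathbb R$ is the zero set of a nonnegative smooth function. Let $h\ge0$ be smooth with zero set $\Gamma\cup(\mathbb R\setminus(0,\frac12))$, and put
\[
\Phi(s)=\int_0^s\sum_{k\in\mathbb Z}\big(h(r-k)-h(k-r)\big)\,dr .
\]
The integrand is a locally finite sum; it is smooth, odd and $1$-periodic, and it equals $h(r)$ on $[0,\frac12]$ and $-h(1-r)$ on $[\frac12,1]$. Hence $\Phi$ is smooth and $1$-periodic, $\Phi(1-s)=\Phi(s)$, and the zeros of $\Phi'$ in $[0,1)$ form the set $\Gamma^*\cup\{0,\frac12\}$ with $\Gamma^*=\Gamma\cup(1-\Gamma)$. Since $\Gamma$ contains no interval, $\Phi$ increases strictly on $[0,\frac12]$ from $0$ to $\Phi_{\max}=\Phi(\frac12)$.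

All derivatives of $h$ vanish on $\Gamma$: if $h^{(k)}=0$ on $\Gamma$, then $h^{(k+1)}$ at a point of $\Gamma$ is a limit of difference quotients along $\Gamma$, which vanish. By Taylor's theorem $h(r)\le C|r-r_0|^4$ for $r_0\in\Gamma$, with $C=\|h^{(4)}\|_\infty/24$. If $I$ is an interval of $\Gamma_n$, take for $r_0$ an endpoint; then $|\Phi(I)|=\int_Ih\le C2^{-5n}$. Thus
\begin{equation}\label{eq:cover}
\Phi(\Gamma)\text{ is covered by }2^n\text{ intervals of length at most }C2^{-5n},\text{ for every }n.
\end{equation}

\emph{An injective combination.} We look for $\kappa>0$ such that $\Phi(s)+\kappa\Phi(\xi)$ is injective on $\Gamma\times\Gamma$. The values to be avoided form the set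
\[
\mathcal R=\Big\{\frac{\alpha-\alpha'}{\beta-\beta'}:\ \alpha,\alpha',\beta,\beta'\in\Phi(\Gamma),\ \beta\ne\beta'\Big\},
\]
and the exponent $5$ in \eqref{eq:cover} was chosen to beat the four free variables. Let $\mathcal R_N$ be the part of $\mathcal R$ with $|\beta-\beta'|\ge1/N$. By \eqref{eq:cover}, $\Phi(\Gamma)^4$ is covered by $2^{4n}$ cubes of side $\eta_n=C2^{-5n}$. For two admissible points in one cube, with numerators $y,\tilde y$ and denominators $z,\tilde z$,
\[
\Big|\frac yz-\frac{\tilde y}{\tilde z}\Big|\le\frac{|y-\tilde y|}{|z|}+\frac{|\tilde y|\,|z-\tilde z|}{|z\tilde z|}\le2\eta_n\big(N+\Phi_{\max}N^2\big).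
\]
So $\mathcal R_N$ is covered by intervals of total length at most $2^{4n}\cdot2\eta_n(N+\Phi_{\max}N^2)$, which tends to $0$ as $n\to\infty$. Hence $\mathcal R=\bigcup_N\mathcal R_N$ is null. Choose $\kappa>0$ outside $\mathcal R$ and put
\[
\psi(s,\xi)=1+\frac{\Phi(s)+\kappa\Phi(\xi)}{(1+\kappa)\Phi_{\max}}\in[1,2].
\]
Suppose $\psi(s,\xi)=\psi(s',\xi')$ with all four variables in $\Gamma$. Then $\Phi(s)-\Phi(s')=\kappa(\Phi(\xi')-\Phi(\xi))$. If $\xi\ne\xi'$, then $\Phi(\xi')\ne\Phi(\xi)$ and $\kappa\in\mathcal R$, which is excluded. So $\xi=\xi'$, $\Phi(s)=\Phi(s')$ and $s=s'$.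

\emph{The spectral subspace.} Injectivity on $\Gamma\times\Gamma$ is not yet enough, since other points of $Q$ might contribute to the multiplicity at the same values. They do not, because these values form a null set. Let $\Delta=\psi(\Gamma\times\Gamma)$. It is compact, and by \eqref{eq:cover} it is covered by $4^n$ intervals of length at most $C2^{-5n}/\Phi_{\max}$, so it is null. By the symmetry of $\Phi$, $\psi(\Gamma^*\times\Gamma^*)=\Delta$. For fixed $\xi$, the function $s\mapsto\psi(s,\xi)$ is a diffeomorphism on each of the countably many intervals that make up $\{\Phi'\ne0\}$, so $\{s:\Phi'(s)\ne0,\ \psi(s,\xi)\in\Delta\}$ is null. By Fubini's theorem $\psi^{-1}(\Delta)\cap\{\Phi'(s)\ne0\}$ is null in $Q$. Exchanging the variables, $\psi^{-1}(\Delta)\cap\{\Phi'(\xi)\ne0\}$ is null. The remaining points of $Q$ form $(\Gamma^*\cup\{0,\frac12\})^2$, which differs from $\Gamma^*\times\Gamma^*$ by a null set. Hence $\operatorname{ran}\mathbf 1_\Delta(M_\psi)=L^2(\Gamma^*\times\Gamma^*)$.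

The reflections $s\mapsto1-s$ and $\xi\mapsto1-\xi$ preserve $\psi$ and Lebesgue measure, and they identify the four pieces of $\Gamma^*\times\Gamma^*$ with $\Gamma\times\Gamma$. So the restriction of $M_\psi$ is the sum of four copies of $M_\psi$ on $L^2(\Gamma\times\Gamma)$. Let $\sigma'$ be the image under $\psi$ of Lebesgue measure on $\Gamma\times\Gamma$; it has mass $(\frac3{16})^2$. Since $\psi$ is a homeomorphism of $\Gamma\times\Gamma$ onto $\Delta$, the map $g\mapsto g\circ\psi$ is unitary from $L^2(\Delta,\sigma')$ onto $L^2(\Gamma\times\Gamma)$, and it carries $M_\lambda$ to $M_\psi$.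
\end{proof}

\begin{proof}[Proof of (D)]
Let $ab=p/q<1$ in lowest terms, with $U,V,\mathcal Z,\rho$ as in Section~\ref{sec:rational}. We start from a smooth Parseval window and apply to it an element of $\mathcal N$ with symbol $\sqrt\psi$.

Since $a<1/b$, there is $\eta\in C_c^\infty(\mathbb R)$, $\eta\ge0$, supported in an interval of length at most $1/b$ and positive on an interval of length greater than $a$. Then $\sum_n\eta(\cdot-na)^2$ is smooth, positive and $a$-periodic. The function
\[
\gamma_0=\sqrt b\,\eta\,\Big(\sum_n\eta(\cdot-na)^2\Big)^{-1/2}\in C_c^\infty(\mathbb R)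
\]
has the support of $\eta$ and satisfies $\sum_n|\gamma_0(\cdot-na)|^2=b$. By Lemma~\ref{lem:painless}, $\{E_{mb}\mathcal T_{na}\gamma_0\}$ is a Parseval frame.

Let $\psi,\Delta,\sigma'$ be as in Lemma~\ref{lem:smooth}. The function $\sqrt\psi$ is smooth and periodic, so $\sqrt{\psi(s,\xi)}=\sum y_{kl}e^{2\pi i(ks-l\xi)}$ with rapidly decreasing coefficients. Put
\[
Y=\sum_{k,l}y_{kl}\,U^{pk}V^{pl},\qquad f=Y\gamma_0 .
\]
The series for $Y$ converges in norm, so $Y\in\mathcal N$. Since $\rho_{(pk,pl)}=e^{2\pi i(ks-l\xi)}1_p$, we have $\rho(Y)=\sqrt\psi\,1_p$; in particular $Y$ is self-adjoint. By the Leibniz rule, $\sup_t|t^i\partial_t^j(E_\beta\mathcal T_\alpha\gamma_0)(t)|\le C_{ij}(1+|\alpha|)^i(1+|\beta|)^j$. So the series $\sum y_{kl}U^{pk}V^{pl}\gamma_0$ converges absolutely in every Schwartz seminorm, and $f$ is a Schwartz function.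

By Lemma~\ref{lem:commutant}, $Y$ commutes with all $E_{mb}\mathcal T_{na}$, so $E_{mb}\mathcal T_{na}f=YE_{mb}\mathcal T_{na}\gamma_0$. The frame operator of this system is $S=YY^*=Y^2$, and $\mathcal ZS\mathcal Z^*=M_\psi\otimes1_{pq}$ on $L^2(Q)\otimes\mathbb C^{pq}$. Thus $1\le S\le2$, and the system is a frame. It is not tight, since $\psi$ is continuous and not constant, and it is not a Riesz basis by Lemma~\ref{lem:density}. By Lemma~\ref{lem:smooth} and (T2), $m_S=4pq<\infty$ a.e.\ on $\Delta$, and $\Delta$ is not $S$-null because $\sigma'\ne0$. So (3) fails, and by (A) the adjoint system is not a weak R-dual.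
\end{proof}

The last assertion of Theorem~\ref{thm:class} follows. If $ab<1$, no Gabor frame with these parameters is a Riesz basis, by Lemma~\ref{lem:density}. So (B) applies to every frame window when $ab$ is irrational, and (D) supplies a window that fails when $ab$ is rational.

\begin{thebibliography}{1}

\bibitem{BDA}
Himanshi Bansal, P. Devaraj and S. Arati,
\emph{Characterizations of weak R-duality and its application to Gabor frames},
arXiv:2408.14952 (2024).

\end{thebibliography}
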